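# Koszul toric face rings: from the cones of a fan to the whole fan

## 1. Koszul on every cone plus quadratic gluing

Let $k$ be a field and $\Sigma\neq\emptyset$ a rational pointed fan in $\mathbb R^d$, $d\ge 1$. Let $\mathcal M=(M_C)_{C\in\Sigma}$ be a monoidal complex supported on $\Sigma$, with a homogeneous system of generators $a_1,\dots,a_n$. Let $R=k[\mathcal M]$ be its toric face ring, and for each cone $C$ let $A_C=k[M_C]$ be the affine monoid ring of $C$. Write $I_{\mathcal M}$ for the kernel of $k[X_1,\dots,X_n]\to R$, $X_i\mapsto t^{a_i}$, and $A_{\mathcal M}$ for the ideal generated by all monomials contained in $I_{\mathcal M}$.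

**Theorem 1.** Assume that $A_{\mathcal M}$ is generated by monomials of degree $2$ (the *quadratic condition*), and that $A_C$ is a Koszul algebra for every $C\in\Sigma$. Then $R=k[\mathcal M]$ is a Koszul algebra.

This is a conjecture of Römer; the source of the problem is Dang Hop Nguyen, "On the Koszul property of toric face rings", arXiv:1107.4503 (2011). The theorem says that the conjecture is true.

In words: the ring $R$ is glued from the monoid rings $A_C$ along faces of cones. A monomial relation in $R$ records that some generators do not lie in a common cone. The quadratic condition says that whenever this happens, already two of them do not. So we are told that every piece is Koszul and that the gluing is described by quadrics, and we conclude that the whole is Koszul. Section 11 contains a quantitative version, Theorem 2, in which the pieces need not be Koszul, together with a converse. Section 12 shows that the quadratic condition is not necessary for $R$ to be Koszul.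

## 2. Fans, monoidal complexes and the ring $k[\mathcal M]$

**Definition (fan).** A rational pointed fan $\Sigma$ in $\mathbb R^d$ is a collection of rational pointed cones such that every face of a cone of $\Sigma$ lies in $\Sigma$, and the intersection of two cones of $\Sigma$ is either empty or a common face of both.

A face of a cone $C$ is a set $F=C\cap\{\lambda=0\}$ with $\lambda$ a linear form that is $\ge 0$ on $C$. In particular $C$ is a face of itself, and $\{0\}$ is a face because $C$ is pointed. The one property of faces that we use all the time is this: *if $b,c\in C$ and $b+c\in F$, then $b,c\in F$.* Indeed $\lambda(b)+\lambda(c)=0$ with both terms $\ge0$.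

**Definition (monoidal complex).** A monoidal complex $\mathcal M$ supported on $\Sigma$ is a collection of affine monoids $M_C$, $C\in\Sigma$, such that $M_C$ generates the cone $C$, and $M_D=M_C\cap D$ whenever $D\subseteq C$ in $\Sigma$. We put $|\mathcal M|=\bigcup_CM_C$.

**Definition (toric face ring).** $R=k[\mathcal M]$ has the $k$-basis $\{t^a:a\in|\mathcal M|\}$ and the multiplication $t^at^b=t^{a+b}$ if $a,b\in M_C$ for some $C\in\Sigma$, and $t^at^b=0$ otherwise.

**Definition (homogeneous generators).** Elements $a_1,\dots,a_n$ form a homogeneous system of generators if every $M_C$ is generated by those $a_i$ that lie in $M_C$, and $R$ is a standard graded $k$-algebra in which every $t^{a_i}$ has degree $1$. Each $A_C$ has the induced grading.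

Since each cone is generated by some of the $a_i$, the fan is finite. For $a\in|\mathcal M|$ let $|a|$ be the degree of $t^a$; it is the number of summands whenever $a$ is written as a sum of generators lying in one cone. So $|a|=0$ only for $a=0$. Call $a,b\in|\mathcal M|$ *compatible*, written $a\sim b$, if some cone of $\Sigma$ contains both.

*Example A (Stanley–Reisner rings).* Let $\Delta$ be a simplicial complex on $\{1,\dots,n\}$. Take the cones spanned by $\{e_i:i\in G\}$, $G\in\Delta$, with the monoids $\bigoplus_{i\in G}\mathbb N e_i$. Then $R=k[x_1,\dots,x_n]/I_\Delta$ is the Stanley–Reisner ring, all $A_C$ are polynomial rings, and $I_{\mathcal M}=A_{\mathcal M}=I_\Delta$. The quadratic condition says that $\Delta$ is flag: a set of vertices that are pairwise joined by edges is a face.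

*Example B (a square cone with a flap).* In $\mathbb R^4$ put $x=e_1$, $y=e_2$, $z=e_3$, $w=e_2+e_3-e_1$, $m=e_4$, so $x+w=y+z$. The cone $C=\operatorname{cone}(x,y,z,w)$ is a cone over a square whose diagonals are $\{x,w\}$ and $\{y,z\}$. Let $\Sigma$ consist of $C$, $\operatorname{cone}(m,x)$ and their faces, with monoids generated by the given vectors. Here $A_C=k[x,y,z,w]/(xw-yz)$, and the sets of generators in no common cone are exactly those that contain $m$ together with one of $y,z,w$. So $A_{\mathcal M}=(my,mz,mw)$ and the quadratic condition holds.

The next five facts translate convexity into algebra.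

**(F0)** *If $b\in|\mathcal M|$ and $b\in C\in\Sigma$, then $b\in M_C$.* Let $b\in M_{C'}$. The cone $C\cap C'$ is a common face, so $b\in M_{C'}\cap(C\cap C')=M_{C\cap C'}=M_C\cap(C\cap C')\subseteq M_C$.

**(F1)** *If $b,c\in M_{C'}$ and $b+c\in C$, then $b,c\in M_C$.* The face $C\cap C'$ of $C'$ contains $b+c$, hence contains $b$ and $c$; now use (F0). The same holds for sums of more than two elements, by repeated application.

**(F2)** *$t^{b_1}\cdots t^{b_r}\ne0$ if and only if some cone contains $b_1,\dots,b_r$, and then the product is $t^{b_1+\dots+b_r}$.* If a cone contains all $b_l$, the formula is clear. Conversely let the product be nonzero. By induction $b_1,\dots,b_{r-1}$ lie in one cone $C'$ and the product of the first $r-1$ factors is $t^c$ with $c=b_1+\dots+b_{r-1}$. Since $t^ct^{b_r}\neq0$, some cone $C$ contains $c$ and $b_r$; by (F1) it contains $b_1,\dots,b_{r-1}$. Consequently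

$$X^u\in I_{\mathcal M}\iff\text{no cone contains all } a_i \text{ with } u_i>0. \tag{1}$$

It follows that *the quadratic condition holds if and only if every set of pairwise compatible generators lies in a common cone.* Suppose the quadratic condition holds, and some set of generators lies in no common cone. The squarefree monomial supported on it lies in $A_{\mathcal M}$ by (1), hence is divisible by a monomial $X_iX_j\in I_{\mathcal M}$, and then $a_i\not\sim a_j$ are in the set. Conversely, under the condition on pairs, every monomial in $I_{\mathcal M}$ is by (1) divisible by some $X_iX_j\in I_{\mathcal M}$, and $I_{\mathcal M}$ contains no monomial of degree at most $1$.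

**(F3)** *For $C\in\Sigma$ the span of $\{t^b:b\notin C\}$ is an ideal of $R$ with quotient $A_C$, and the inclusion $A_C\subseteq R$ is a section of $R\to A_C$.* If $b\notin C$ and $b\sim c$, then $b+c\notin C$ by (F1), so the span is an ideal. The quotient has the basis $t^b$, $b\in|\mathcal M|\cap C=M_C$ by (F0), with the multiplication of $A_C$. Applied to the fan of faces of $C$, this shows that for a face $F$ of $C$ the ring $A_F$ is in the same way a quotient of $A_C$ with a section.

**(F4)** *For $a\in|\mathcal M|$, the annihilator $(0:_Rt^a)$ is the span of $\{t^b:b\not\sim a\}$.* For $r=\sum r_bt^b$ we have $t^ar=\sum_{b\sim a}r_bt^{a+b}$, and the $t^{a+b}$ are pairwise distinct basis elements.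

## 3. Linear resolutions and Tor

A standard graded $k$-algebra $A$ is *Koszul* if $k=A/A_+$ has a linear minimal graded free resolution over $A$: the generators in homological degree $i$ all have internal degree $i$. For a graded module $N$ put
$$t_i^A(N)=\sup\{j:\operatorname{Tor}_i^A(N,k)_j\neq0\},\qquad t_i(A)=t_i^A(k),$$
with value $-\infty$ if the Tor vanishes. The number of generators of degree $j$ in step $i$ of the minimal graded free resolution of $N$ is $\dim_k\operatorname{Tor}_i^A(N,k)_j$. If $N$ is generated in degrees $\ge0$, then $\operatorname{Tor}^A_i(N,k)_j=0$ for $j<i$, since each step of a minimal resolution raises the degree by at least one. Hence $A$ is Koszul if and only if $t_i(A)\le i$ for all $i$. For example $k[x]/(x^2)$ is Koszul: its resolution of $k$ has every map equal to multiplication by $x$.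

We use the following textbook facts. Tor commutes with direct sums and degree shifts, and has long exact sequences. If $J\subseteq A_+$ is a homogeneous ideal, then

$$\operatorname{Tor}_i^A(A/J,k)\cong\operatorname{Tor}_{i-1}^A(J,k)\qquad(i\ge1). \tag{2}$$

For $i\ge2$ this holds because $\operatorname{Tor}_i^A(A,k)=\operatorname{Tor}_{i-1}^A(A,k)=0$; for $i=1$ because $\operatorname{Tor}_1^A(A,k)=0$ and the map $J\otimes k\to A\otimes k=k$ is zero.

Only for examples we use one more textbook fact: if a homogeneous ideal $I$ of a polynomial ring $S$ has a Gröbner basis of quadrics, then $S/I$ is Koszul. Such Gröbner bases are found as follows.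

**(N)** *Let $\varphi$ be a $k$-algebra homomorphism from $S$ sending each monomial to $0$ or to an element of a fixed $k$-basis of the target, and let $g_1,\dots,g_r\in\ker\varphi$. If the monomials divisible by no leading monomial of a $g_l$ are sent to pairwise distinct basis elements, then the $g_l$ form a Gröbner basis of $\ker\varphi$, and in particular generate it.* Let $f\in\ker\varphi$. Its remainder on division by the $g_l$ is a combination of such monomials and lies in $\ker\varphi$, so it is $0$ and $f\in(g_1,\dots,g_r)$. If the leading monomial of $f$ were divisible by no leading monomial of a $g_l$, it would survive in the remainder, a contradiction.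

## 4. Two rays, a path and an empty triangle

If $\Sigma$ has one maximal cone $C$, then $R=A_C$ and there is nothing to show. So we look at the smallest gluings.

*Two rays.* Let $d=1$ and let $\Sigma$ consist of $\{0\}$, $\mathbb R_{\ge0}$, $\mathbb R_{\le0}$ with monoids $\{0\}$, $\mathbb N$, $-\mathbb N$. Then $R=k[x,y]/(xy)$. If $fx+gy=0$, then $fx=-gy$ lies in $xR\cap yR=0$, so $f\in(0:x)=(y)$ and $g\in(0:y)=(x)$. The first syzygies of $R_+$ therefore form $yR\oplus xR$, and $yR\cong(R/(x))(-1)$, $xR\cong(R/(y))(-1)$. The resolution of $R/(x)$ is periodic, with maps $x,y,x,\dots$, hence linear; so is that of $k$. The syzygies are governed by annihilators of monomials.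

*A path.* Let $\Sigma$ in $\mathbb R^3$ have the maximal cones $\operatorname{cone}(x,y)$ and $\operatorname{cone}(y,z)$, where $x,y,z$ are the standard basis vectors, so $R=k[x,y,z]/(xz)$. On each of the two cones, the ideal $(x,y)$ or $(y,z)$ has one Koszul syzygy. Gluing these gives
$$0\to xyR\oplus yzR\to xR\oplus yR\oplus zR\to R_+\to0, \tag{3}$$
where the second map adds, and the first sends $xy\mapsto(xy,-xy,0)$ and $yz\mapsto(0,yz,-yz)$. It is exact, multidegree by multidegree: for $x^iy^j$ with $i,j>0$ the dimensions are $1,2,1$, with a one-dimensional kernel equal to the image; for a pure power $x^i$, $y^j$ or $z^l$ they are $0,1,1$; for $y^jz^l$ as for $x^iy^j$. The modules in (3) are not free over $R$: for instance $xR\cong(R/(z))(-1)$. But after restriction to a cone they are free or zero. We return to this in Section 7.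

*An empty triangle.* Let $\Sigma$ have the maximal cones spanned by the pairs from $\{x,y,z\}$, so $R=k[x,y,z]/(xyz)$. All $A_C$ are polynomial rings, hence Koszul, but $A_{\mathcal M}=(xyz)$, and the quadratic condition fails. So does the conclusion: $yz\,e_x$ is a syzygy of $(x,y,z)$ of degree $3$. Since $(xyz)$ contains no quadric, the syzygies of degree $2$ are spanned by the Koszul ones. If $yz\,e_x$ were an $R$-combination of these, then lifting to $S=k[x,y,z]$ gives the same equation up to coefficients in $(xyz)$. The coefficients have degree $2$, so the equation holds in $S$, and applying $e_x\mapsto x$, $e_y\mapsto y$, $e_z\mapsto z$ gives $xyz=0$ in $S$, which is false. Hence $\operatorname{Tor}^R_2(k,k)_3\ne0$ and $R$ is not Koszul.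

## 5. Adding one variable at a time, and a colon ideal with a quadric

A natural first approach is to build up $R_+$ by adding one generator at a time and to control the colon ideals. It settles the flag Stanley–Reisner rings of Example A.

*The flag case.* We claim that for every ideal $J$ of $R$ generated by a set of variables, $\operatorname{Tor}_i^R(R/J,k)_j=0$ for $j\ne i$. Order the variables so that $J=J_m=(x_1,\dots,x_m)$ and put $J_l=(x_1,\dots,x_l)$. Then
$$J_{l-1}:x_l=J_{l-1}+(x_j: x_jx_l=0\text{ in }R).$$
To see this, let $p$ be a monomial in the polynomial ring with $px_l\in (x_1,\dots,x_{l-1})+I_\Delta$. Either some $x_i$ with $i<l$ divides $p$, or $px_l\in I_\Delta$ is divisible by a quadric $x_ix_j\in I_\Delta$; then either this quadric divides $p$, so $p=0$ in $R$, or it is $x_jx_l$ with $x_j$ dividing $p$. So the colon ideal is again generated by variables. The exact sequences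
$$0\to \bigl(R/(J_{l-1}:x_l)\bigr)(-1)\to R/J_{l-1}\to R/J_l\to0$$
show that $\operatorname{Tor}_i^R(R/J_l,k)_j$ sits between $\operatorname{Tor}_i^R(R/J_{l-1},k)_j$ and $\operatorname{Tor}_{i-1}^R(R/(J_{l-1}:x_l),k)_{j-1}$. Induction on $i$, and for fixed $i$ on $l$, proves the claim. With $J=R_+$ we get that $R$ is Koszul.

*Where it stops.* For general monoids the step "the colon ideal is generated by generators $t^{a_i}$" already fails inside a single Koszul cone. Let $e_1,\dots,e_5$ be the standard basis of $\mathbb Z^5$ and let $M$ be generated by
$$g_l=e_l\ (1\le l\le5),\qquad g_6=e_4+e_5-e_2,\qquad g_7=e_3+e_5-e_1 .$$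
All $g_l$ have coordinate sum $1$, so the cone is pointed, and the coordinate sum is a standard grading on $A=k[M]$. Let $x_l\mapsto t^{g_l}$. The kernel contains $x_2x_6-x_4x_5$ and $x_1x_7-x_3x_5$, whose leading monomials in the lexicographic order with $x_1>\dots>x_7$ are $x_2x_6$ and $x_1x_7$. Consider a monomial divisible by neither. The first coordinate of its image is the exponent of $x_1$ minus that of $x_7$, and one of these is $0$, so both are determined; the second coordinate determines in the same way the exponents of $x_2$ and $x_6$; then the other three coordinates determine those of $x_3,x_4,x_5$. By (N) the two quadrics are a Gröbner basis, and $A$ is Koszul.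

Now take $(x_1):x_6$ in $A$. It is spanned by the $t^b$ with $b+g_6-g_1\in M$. From $x_2x_3x_6=x_3x_4x_5=x_1x_4x_7$ we see that $x_2x_3$ belongs to it. The elements $x_2$ and $x_3$ do not: $g_2+g_6-g_1=e_4+e_5-e_1$ and $g_3+g_6-g_1=e_3+e_4+e_5-e_1-e_2$ have degree $1$ and are not among the $g_l$. And $g_2+g_3=e_2+e_3$ is a sum of two generators in only one way: all fourth and fifth coordinates of the $g_l$ are $\ge0$, which excludes $g_4,g_5,g_6,g_7$, and then $g_1$ is excluded. So the quadric $x_2x_3$ is a minimal generator of $(x_1):x_6$.

For this order of the generators the induction breaks at this step. The point is that Koszulness of $A_C$ is a statement about the whole resolution of $k$; it does not control colon ideals of partial lists of generators. Yet in Section 4 the passage *between* cones was governed by the annihilators $(0:t^a)$, which are spanned by monomials. So we shall never add generators one at a time inside a cone. We use complete resolutions over all $A_C$ at the same time, and let annihilators do the gluing. For this we need a class of ideals that contains $R_+$ and all annihilators $(0:t^a)$.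

## 6. Convex subsets and annihilators of monomials

**Definition (convex).** A set $Y\subseteq|\mathcal M|$ is *convex* if for every $C\in\Sigma$ there is a face $F$ of $C$ with $Y\cap M_C=M_F$. For convex $Y$ let $P_Y$ be the span of $\{t^b:b\in|\mathcal M|\setminus Y\}$.

*$P_Y$ is an ideal.* Let $c\notin Y$ and $b,c\in M_C$. If $b+c\in Y$, then $b+c\in Y\cap M_C=M_F$, so $c\in F$ and $c\in M_C\cap F=M_F\subseteq Y$, a contradiction. Since $\Sigma\ne\emptyset$ and $0\in M_F$ for every $F$, we have $0\in Y$ and so $P_Y\subseteq R_+$. The set $Y=\{0\}$ is convex, as $\{0\}$ is a face of every cone, and $P_{\{0\}}=R_+$.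

*Example A, continued.* For a simplicial complex, a convex $Y$ is the union of the monoids of a subcomplex $\Gamma$ such that the faces of $\Gamma$ inside any face $G$ of $\Delta$ are all the subsets of one face of $G$. This means that $\Gamma$ is an induced subcomplex: if all vertices of $G\in\Delta$ are in $\Gamma$, that one face contains all vertices of $G$, so $G\in\Gamma$; conversely an induced subcomplex on a vertex set $W$ meets $G$ in the face $G\cap W$. So the $P_Y$ are exactly the ideals generated by variables, the class used in Section 5.

The following lemma is the only place where the quadratic condition is used.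

**Lemma 1.** Assume the quadratic condition. For every $a\in|\mathcal M|$ the set $Y_a=\{b\in|\mathcal M|:b\sim a\}$ is convex. Moreover $P_{Y_a}=(0:_Rt^a)$.

*Proof.* The last statement is (F4). Fix $C\in\Sigma$; we must find a face $F$ of $C$ with $Y_a\cap M_C=M_F$.

**Step 1: a set of pairwise compatible generators.** This step prepares the use of the quadratic condition. Let $B=\{a_i\in M_C:a_i\sim a\}$. Choose a cone $D\ni a$, write $a$ as a sum of generators in $M_D$, and let $S$ be the set of generators used. Elements of $B$ are pairwise compatible, as all lie in $C$; elements of $S$ are pairwise compatible, as all lie in $D$. If $a_i\in B$, some cone $E$ contains $a_i$ and $a$; since $a$ is a sum of the elements of $S\subseteq M_D$ (with repetition) and lies in $E$, (F1) gives $S\subseteq E$. So $a_i$ is compatible with every element of $S$.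

**Step 2: one cone for all of them.** By the quadratic condition, in the form proved after (1), there is $C'\in\Sigma$ with $B\cup S\subseteq C'$. In particular $a\in C'$.

**Step 3: the face.** We show that $F=C\cap C'$, a face of $C$, is the one we want. Every element of $M_F$ lies in $M_C$ and in $C'\ni a$, so $M_F\subseteq Y_a\cap M_C$. Conversely let $b\in M_C$ with $a,b\in D'\in\Sigma$. By (F0), $b\in M_{C\cap D'}$, so $b$ is a sum of generators $a_i\in M_{C\cap D'}$. Each of them lies in $M_C$, and is compatible with $a$ because $a\in D'$. So it lies in $B\subseteq C'$. Hence $b\in C\cap C'=F$, and $b\in M_C\cap F=M_F$. $\square$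

*Checks.* In Example B, $Y_m=M_{\operatorname{cone}(m,x)}$ meets $M_C$ in the ray of $x$, a face. In the empty triangle, $Y_x$ meets the monoid of $\operatorname{cone}(y,z)$ in the union of the two boundary rays, which is not of the form $M_F$: without the quadratic condition the lemma fails.

## 7. Modules that become free on every cone

We now make the exact sequence (3) into a general construction.

**Definition (monomial module).** A monomial module is an $R$-module $N=\bigoplus_{a\in|\mathcal M|}N_a$ with $t^bN_a\subseteq N_{a+b}$ if $a\sim b$, and $t^bN_a=0$ if $a\not\sim b$. Morphisms are $R$-linear maps that preserve the decomposition.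

Kernels, images and direct sums are again monomial modules. Ideals spanned by monomials, such as $P_Y$, are monomial modules; in particular so is $S^{(a)}:=t^aR$. Monomial modules are graded by $|a|$, and as graded modules
$$S^{(a)}\cong\bigl(R/(0:_Rt^a)\bigr)(-|a|). \tag{4}$$
All terms of (3) are monomial modules.

**(M1)** *For $n\in N_a$ there is a unique morphism $S^{(a)}\to N$ with $t^a\mapsto n$.* It must be $t^ar\mapsto rn$. If $t^ar=0$, then $r$ is a combination of $t^b$ with $b\not\sim a$ by (F4), so $rn=0$ by the definition of a monomial module; hence the map is well defined. It preserves the decomposition.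

**(M2)** *For $C\in\Sigma$ put $N_C=\bigoplus_{a\in M_C}N_a$, an $A_C$-module via $A_C\subseteq R$. The functor $N\mapsto N_C$ is exact. Moreover $(S^{(a)})_C=t^aA_C\cong A_C(-|a|)$ is free of rank one if $a\in C$, and $(S^{(a)})_C=0$ if $a\notin C$.* Exactness is checked in each multidegree. The module $(S^{(a)})_C$ is spanned by the $t^{a+b}$ with $b\sim a$ and $a+b\in C$; by (F1) these exist only if $a\in C$, and then $b\in M_C$. Multiplication by $t^a$ on $A_C$ is injective by (F4) applied to the fan of faces of $C$.

So the $S^{(a)}$ play a double role: over $R$ they are cyclic modules $R/(0:t^a)$ up to shift, and over each $A_C$ they are free or zero.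

**Lemma 3.** Every monomial module $N$ has an exact complex of monomial modules $\cdots\to Q_1\to Q_0\to N\to0$ with $Q_s=\bigoplus_aS^{(a)}\otimes_kV_{s,a}$ such that, whenever $V_{s,a}\neq0$, we have $\operatorname{Tor}_s^{A_C}(N_C,k)_{|a|}\ne0$ for every $C\in\Sigma$ containing $a$.

*Proof.* **Step 1: the cover $Q_0$.** We choose generators that are minimal in each multidegree. For each $a$ let $V_a\subseteq N_a$ be a complement of $\sum t^bN_c$, the sum over $b\neq0$, $b\sim c$, $b+c=a$. Let $Q_0=\bigoplus_aS^{(a)}\otimes V_a\to N$ be the morphism given by (M1). By induction on $|a|$ its image contains $N_a$: it contains $V_a$, and it contains each $t^bN_c$ because $|c|<|a|$.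

**Step 2: it is minimal on every cone at once.** Let $C\in\Sigma$ and $a\in M_C$. If $b\sim c$ and $b+c=a$, then $b,c\in M_C$ by (F1). So the sum in Step 1 is exactly the part of $(A_C)_+N_C$ in multidegree $a$, and $V_a\cong(N_C/(A_C)_+N_C)_a$. By (M2), $(Q_0)_C=\bigoplus_{a\in M_C}A_C(-|a|)\otimes V_a$. Hence $(Q_0)_C\to N_C$ is a minimal free cover over $A_C$.

**Step 3: iterate.** The kernel of $Q_0\to N$ is a monomial module; repeat with it, and so on. By exactness in (M2), for every $C$ the complex $(Q_\bullet)_C$ is a minimal graded free resolution of $N_C$ over $A_C$, whose generators in homological degree $s$ and multidegree $a\in M_C$ are $V_{s,a}$. If $V_{s,a}\neq0$ and $a\in C$, then $a\in M_C$ by (F0), and $\operatorname{Tor}_s^{A_C}(N_C,k)_{|a|}\neq0$. $\square$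

For the path and $N=R_+$, this construction gives exactly (3): $Q_0=S^{(x)}\oplus S^{(y)}\oplus S^{(z)}$, $Q_1=S^{(x+y)}\oplus S^{(y+z)}$, and $Q_s=0$ for $s\ge2$.

The complex $Q_\bullet$ is not a free $R$-resolution. We have moved the difficulty into the modules $S^{(a)}$, but by (4) and Lemma 1 these are again of the form $R/P_Y$, up to shift. What we still have to know is the degree $|a|$ of the generators. For $N=P_Y$ this leads to $\operatorname{Tor}^{A_C}(A_F,k)$, where $F$ is a face of $C$, and Koszulness of $A_C$ speaks about $\operatorname{Tor}^{A_C}(k,k)$. The next section compares the two.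

## 8. Tor along an algebra retract

**Lemma 2.** Let $\pi:A\to B$ be a surjection of standard graded $k$-algebras with a graded section $\iota:B\to A$, $\pi\iota=\mathrm{id}$. For every graded $B$-module $M$ (an $A$-module via $\pi$),
$$\operatorname{Tor}_i^A(M,k)_j\cong\bigoplus_{p+q=i,\ l+m=j}\operatorname{Tor}_p^B(M,k)_l\otimes_k\operatorname{Tor}_q^A(B,k)_m. \tag{5}$$
In particular (take $M=k$) $t_i^A(B)\le t_i(A)$ and $t_i(B)\le t_i(A)$.

For $M=k$ this is due to Herzog, Manuscripta Math. 21 (1977). Here is a proof of the general statement.

*Example.* Let $A=k[x,y,z]/(xz)$, $B=k[x,y]$, with $\pi$ killing $z$. The resolution of $B=A/(z)$ over $A$ is periodic with maps $z,x,z,\dots$, so its Poincaré series is $1/(1-uv)$, with $u$ counting homological and $v$ internal degree. That of $k$ over $B$ is $(1+uv)^2$. So (5) gives $(1+uv)^2/(1-uv)$ for $k$ over $A$, a linear resolution.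

*Proof.* **Step 1: two resolutions and a comparison map.** This step brings the resolution of $k$ over $B$ into the one over $A$. Let $F\to k$ be a graded free $A$-resolution that is a DG $A$-algebra with $F_0=A$; this is Tate's resolution, Illinois J. Math. 1 (1957). Let $E\to k$ be a graded free $B$-resolution with $E_0=B$. Via $\iota$, the augmented complex $F\to k$ is an exact complex of graded $B$-modules. Since $E$ is free over $B$, there is a $B$-linear chain map $\alpha:E\to F$ lifting $\mathrm{id}_k$, and we may choose $\alpha(1)=1$. For a graded $B$-module $M$ define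
$$\alpha_M:M\otimes_BE\to M\otimes_AF,\qquad m\otimes e\mapsto m\otimes\alpha(e).$$
It is well defined: $m\otimes be$ goes to $m\otimes\iota(b)\alpha(e)=m\,\pi(\iota(b))\otimes\alpha(e)=mb\otimes\alpha(e)$, the image of $mb\otimes e$. It is a chain map, natural in $M$.

**Step 2: the multiplication map.** We use the product of $F$ to combine the two factors in (5). Let $D=B\otimes_AF$, a DG algebra with $H(D)=\operatorname{Tor}^A(B,k)$. Then $M\otimes_AF=M\otimes_BD$ is a right DG $D$-module. Let $z\in D$ be a homogeneous cycle. From $d(\xi z)=d(\xi)z\pm\xi\,d(z)=d(\xi)z$ we see that right multiplication by $z$ commutes with the differentials. If $z=d(\zeta)$ and $\xi$ is a cycle, then $\xi z=\pm d(\xi\zeta)$ is a boundary. So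
$$\Psi_M:\operatorname{Tor}^B(M,k)\otimes_kH(D)\to\operatorname{Tor}^A(M,k),\qquad[\eta]\otimes[z]\mapsto[\alpha_M(\eta)z],$$
is well defined; homological and internal degrees add up. For fixed $z$, the map $\eta\mapsto\alpha_M(\eta)z$ is a chain map natural in $M$. A short exact sequence of $B$-modules gives short exact sequences of complexes after $\otimes_BE$ and $\otimes_AF$, because $E$ and $F$ are free, and $\eta\mapsto\alpha(\eta)z$ maps one to the other. So $\Psi$ is compatible with connecting homomorphisms.

**Step 3: free modules.** This is the start of the argument. For $M=B\otimes_kV$ we have $\operatorname{Tor}^B(M,k)=V$, in homological degree $0$, and $\operatorname{Tor}^A(M,k)=V\otimes H(D)$. Since $\alpha(1)=1$, $\Psi_M$ is the identity of $V\otimes H(D)$.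

**Step 4: all modules, by the four lemma.** We reduce from $M$ to its syzygy. Let $0\to\Omega\to G\to M\to0$ be exact with $G$ free over $B$. Let $\Psi_M^q$ be the part of $\Psi_M$ in total homological degree $q$. It goes from $U_M^q=\bigoplus_{p+r=q}\operatorname{Tor}_p^B(M,k)\otimes H_r(D)$ to $W_M^q=\operatorname{Tor}_q^A(M,k)$. By Step 2 the maps $\Psi$ form a commutative ladder between the rows
$$U_\Omega^q\to U_G^q\to U_M^q\to U_\Omega^{q-1}\to U_G^{q-1},\qquad W_\Omega^q\to W_G^q\to W_M^q\to W_\Omega^{q-1}\to W_G^{q-1}.$$
Both are exact; for the first, tensor the long exact sequence of $\operatorname{Tor}^B$ with the $k$-spaces $H_r(D)$ and add up. The maps $\Psi_G^q$ and $\Psi^{q-1}_G$ are isomorphisms by Step 3.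

Surjectivity: by the four lemma, $\Psi_M^q$ is surjective if $\Psi_\Omega^{q-1}$ is surjective. All terms vanish for $q<0$, so by induction on $q$, $\Psi^q_M$ is surjective for all $q$ and all $M$. Injectivity: by the four lemma, $\Psi_M^q$ is injective if $\Psi_\Omega^q$ is surjective and $\Psi_\Omega^{q-1}$ is injective. The first is known, so induction on $q$ again gives injectivity for all $q$ and $M$. This proves (5).

**Step 5: the inequalities.** Take $M=k$ in (5). Since $\operatorname{Tor}_0^B(k,k)=k$ in degree $0$, the summand $p=0$ is $\operatorname{Tor}_i^A(B,k)_j$. Since $\operatorname{Tor}_0^A(B,k)=k$ in degree $0$, the summand $q=0$ is $\operatorname{Tor}_i^B(k,k)_j$. $\square$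

## 9. The degrees of the generators of $Q_\bullet$

**Lemma 4.** Let $Y$ be convex, $P=P_Y$, and let $Q_\bullet\to P$ be as in Lemma 3. If $V_{s,a}\ne0$ and $a\in C\in\Sigma$, then $\operatorname{Tor}_{s+1}^{A_C}(A_F,k)_{|a|}\neq0$, where $F$ is the face of $C$ with $Y\cap M_C=M_F$. In particular $|a|\le t_{s+1}(A_C)$. If $A_C$ is Koszul, then $|a|=s+1$.

*Proof.* The module $P_C$ is the span of the $t^b$ with $b\in M_C\setminus M_F$, so $P_C=\ker(A_C\to A_F)\subseteq(A_C)_+$. By (2) over $A_C$, $\operatorname{Tor}_s^{A_C}(P_C,k)\cong\operatorname{Tor}_{s+1}^{A_C}(A_F,k)$, and by Lemma 3 this is nonzero in degree $|a|$. By (F3), $A_F$ is a retract of $A_C$, so Lemma 2 gives $|a|\le t_{s+1}^{A_C}(A_F)\le t_{s+1}(A_C)$. If $A_C$ is Koszul, this is at most $s+1$; and $|a|\ge s+1$, because $A_F$ is generated in degree $0$, so that $\operatorname{Tor}_{s+1}^{A_C}(A_F,k)$ lives in degrees $\ge s+1$. $\square$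

The next statement isolates the step from $R/P_Y$ to annihilators. It needs no hypothesis beyond the convexity of $Y$.

**Lemma 5.** Let $Y$ be convex, $Q_\bullet\to P_Y$ as in Lemma 3, $i\ge1$, and suppose $\operatorname{Tor}_i^R(R/P_Y,k)_j\neq0$. Then there are $0\le s\le i-1$ and $a$ with $V_{s,a}\neq0$ and
$$\operatorname{Tor}_{i-1-s}^R\bigl(R/(0:_Rt^a),k\bigr)_{j-|a|}\neq0 .$$

*Proof.* Put $Z_0=P_Y$ and $Z_{s+1}=\ker(Q_s\to Z_s)$, so $0\to Z_{s+1}\to Q_s\to Z_s\to0$ is exact. With $p=i-1-s$ this gives exact sequences
$$\operatorname{Tor}_p^R(Q_s,k)_j\to\operatorname{Tor}_p^R(Z_s,k)_j\to\operatorname{Tor}_{p-1}^R(Z_{s+1},k)_j,\qquad s=0,\dots,i-1, \tag{6}$$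
where $\operatorname{Tor}_{-1}=0$. If $\operatorname{Tor}^R_{i-1-s}(Q_s,k)_j$ vanished for all $0\le s\le i-1$, then (6) would give injections
$$\operatorname{Tor}_{i-1}^R(Z_0,k)_j\hookrightarrow\operatorname{Tor}_{i-2}^R(Z_1,k)_j\hookrightarrow\cdots\hookrightarrow\operatorname{Tor}_0^R(Z_{i-1},k)_j\hookrightarrow0 .$$
But $\operatorname{Tor}_{i-1}^R(P_Y,k)_j\cong\operatorname{Tor}_i^R(R/P_Y,k)_j\ne0$ by (2). So $\operatorname{Tor}_{i-1-s}^R(Q_s,k)_j\neq0$ for some $s$. Since $Q_s=\bigoplus_aS^{(a)}\otimes V_{s,a}$, some $a$ with $V_{s,a}\ne0$ has $\operatorname{Tor}_{i-1-s}^R(S^{(a)},k)_j\neq0$; now use (4). $\square$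

## 10. Proof of Theorem 1

Assume the quadratic condition and that all $A_C$ are Koszul.

**Claim.** For all $i\ge0$ and all convex $Y$: $\operatorname{Tor}_i^R(R/P_Y,k)_j=0$ for $j\neq i$.

*Proof.* We use induction on $i$, for all convex $Y$ simultaneously. This is essential, because the argument for one $Y$ passes to the sets $Y_a$.

**Step 1: $i=0$.** The module $R/P_Y$ is cyclic, generated in degree $0$.

**Step 2: going down.** Let $i\ge1$ and $\operatorname{Tor}_i^R(R/P_Y,k)_j\neq0$; we must show $j=i$. Lemma 5 gives $0\le s\le i-1$ and $a$ with $V_{s,a}\neq0$ and $\operatorname{Tor}_{i-1-s}^R(R/(0:t^a),k)_{j-|a|}\neq0$.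

**Step 3: the annihilator is in the class.** By Lemma 1, where the quadratic condition enters, $Y_a$ is convex and $(0:t^a)=P_{Y_a}$. As $i-1-s<i$, the induction hypothesis applies to $Y_a$ and gives $j-|a|=i-1-s$.

**Step 4: the degree of $a$.** Choose $C\in\Sigma$ with $a\in C$. Since $A_C$ is Koszul, Lemma 4 gives $|a|=s+1$. Hence $j=(s+1)+(i-1-s)=i$. $\square$

For $Y=\{0\}$ we have $R/P_Y=R/R_+=k$, and the Claim says that $k$ has a linear resolution over $R$. So $R$ is Koszul, and Theorem 1 is proved. $\blacksquare$

The Claim gives more: under the hypotheses of Theorem 1, $R/P_Y$ has a linear $R$-resolution for every convex $Y$; in particular $R/(0:t^a)$ does for every $a\in|\mathcal M|$.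

## 11. Degree bounds, the converse and the rate

Koszulness entered only in Step 4, through the degree of $a$. Without it we keep the inequality of Lemma 4. Put
$$T_q=\max_{C\in\Sigma}t_q(A_C).$$
It suffices to take maximal cones here, by (F3) and Lemma 2. A sum with a summand $-\infty$ is $-\infty$. Recall Backelin's rate
$$\operatorname{rate}(A)=\sup_{i\ge2}\frac{t_i(A)-1}{i-1},$$
with the convention that it is $1$ if $\operatorname{Tor}_i^A(k,k)=0$ for all $i\ge2$. Always $\operatorname{rate}(A)\ge1$, since $t_i(A)\ge i$ whenever $\operatorname{Tor}_i^A(k,k)\ne0$. Equality holds if and only if $t_i(A)\le i$ for all $i\ge2$; as $\operatorname{Tor}_1^A(k,k)=A_+/A_+^2$ lives in degree $1$, this means that $A$ is Koszul. For example, $k[x]/(x^3)$ has a resolution of $k$ with maps $x,x^2,x,x^2,\dots$, so $t_{2m}=3m$ and $t_{2m+1}=3m+1$. The quotients are $(3m-1)/(2m-1)$ and $3/2$ for $m\ge1$, and the rate is $2$, attained at $i=2$.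

**Theorem 2.** Assume only the quadratic condition (no Koszul hypothesis).

1. For every convex $Y$ and $i\ge1$,
$$t_i^R(R/P_Y)\le\max\{T_{q_1}+\dots+T_{q_r}:r\ge1,\ q_l\ge1,\ q_1+\dots+q_r=i\}. \tag{7}$$
In particular this bounds $t_i(R)$. As a universal bound for $t_i(R)$ it is sharp: for every Koszul or non-Koszul $A=k[M]$, with $M$ an affine monoid generating a rational pointed cone and $A$ standard graded, there is an $\mathcal M$ satisfying the quadratic condition whose maximal cones all have ring $A$, and for which equality holds for all $i$ (with $Y=\{0\}$).
2. For every $p\ge1$: $\operatorname{Tor}_i^R(k,k)_j=0$ for all $i\le p$, $j\neq i$, if and only if the same holds for every $A_C$, equivalently for every $A_C$ with $C$ maximal. In particular, under the quadratic condition, $R$ is Koszul if and only if all $A_C$ are Koszul.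
3. $\operatorname{rate}(R)=\max_C\operatorname{rate}(A_C)$.

*Proof of the bound (7).* We use induction on $i\ge1$, for all convex $Y$. Let $\operatorname{Tor}_i^R(R/P_Y,k)_j\ne0$. Lemma 5 gives $0\le s\le i-1$ and $a$ with $V_{s,a}\neq0$ and $\operatorname{Tor}_{i-1-s}^R(R/(0:t^a),k)_{j-|a|}\neq0$. By Lemma 1, $(0:t^a)=P_{Y_a}$ with $Y_a$ convex, and by Lemma 4, $|a|\le T_{s+1}$. If $s=i-1$, then $\operatorname{Tor}_0^R(R/P_{Y_a},k)_{j-|a|}\neq0$ forces $j=|a|\le T_i$, which is one of the sums in (7). If $s<i-1$, then $i-(s+1)\ge1$, and by induction $j-|a|$ is at most some $T_{q_1}+\dots+T_{q_r}$ with $q_1+\dots+q_r=i-(s+1)$. So $j\le T_{s+1}+T_{q_1}+\dots+T_{q_r}$, and the indices sum to $i$.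

*Proof of sharpness.* **Step 1: two copies of a cone.** We construct $\mathcal M$. If $M=\{0\}$, the complex with the single cone $\{0\}$ has $R=A=k$, and both sides are $-\infty$ for all $i\ge1$. Let $M\ne\{0\}$ generate $C\subset\mathbb R^d$. Let $\Sigma$ consist of all faces of $C\times0$ and $0\times C$ in $\mathbb R^{2d}$, with the monoids induced by two copies of $M$ and the two copies of the generators. The two maximal cones meet in $0$, so this is a fan. The monoid of a face is generated by the generators in it, because all summands of an element of a face lie in that face. The ideal $I_{\mathcal M}$ is homogeneous: it is generated by the relations of the two copies and the products of a variable of one copy with a variable of the other. If a set of generators lies in no common cone, it contains a generator from each copy, and those two are nonzero and hence incompatible. So the quadratic condition holds. Let $A,A'$ be the two copies of $k[M]$ inside $R$. All cones are faces of the two maximal ones, so $T_q=t_q(A)$.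

**Step 2: the Poincaré series.** We compute the resolution of $k$ over $R$ exactly. For a graded module $N$ over a standard graded algebra $B$ let $P_N^B=\sum_{i,j}\dim_k\operatorname{Tor}_i^B(N,k)_j\,u^iv^j$, and put $\bar P=P_k^A-1=P_k^{A'}-1$, a series without constant term in $u$. The kernel of $R\to A$ is $A'_+\subseteq R_+$, so (2) gives $P_A^R=1+uP_{A'_+}^R$. The kernel $A_+$ of $R\to A'$ annihilates $A'_+$, so $A'_+$ is an $R$-module via $R\to A'$. Lemma 2 for the retract $A'$ of $R$ and the module $A'_+$, together with $uP_{A'_+}^{A'}=P_k^{A'}-1=\bar P$ from (2), gives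
$$uP_{A'_+}^R=uP^{A'}_{A'_+}\,P^R_{A'}=\bar P\,P_{A'}^R .$$
So $P_A^R=1+\bar P\,P_{A'}^R$. Exchanging the two copies is an automorphism of $R$, so $P^R_{A'}=P_A^R$, and therefore $P_A^R=1/(1-\bar P)=\sum_{r\ge0}\bar P^r$. By Lemma 2 for the retract $A$ of $R$ and $M=k$,
$$P_k^R=P_k^A\,P_A^R=(1+\bar P)\sum_{r\ge0}\bar P^r. \tag{8}$$

**Step 3: reading off the degrees.** Let $q_1+\dots+q_r=i$ with all $T_{q_l}>-\infty$. Each $u^{q_l}v^{T_{q_l}}$ occurs in $\bar P$ with positive coefficient. All coefficients in (8) are non-negative and $\bar P^r$ occurs, so $u^iv^{T_{q_1}+\dots+T_{q_r}}$ occurs in $P_k^R$. Hence $t_i(R)\ge T_{q_1}+\dots+T_{q_r}$ for every such composition of $i$. With (7) for $Y=\{0\}$, equality holds for all $i\ge1$.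

*Proof of 2.* "Only if": by (F3), $A_C$ is a retract of $R$, so $\operatorname{Tor}_i^{A_C}(k,k)_j$ is isomorphic to a direct summand of $\operatorname{Tor}_i^R(k,k)_j$ by Lemma 2. In the same way, the condition for a cone implies it for its faces, which gives the equivalence with maximal cones. "If": by assumption $T_q\le q$ for $1\le q\le p$. For $1\le i\le p$ all parts of a composition of $i$ are at most $p$, so (7) with $Y=\{0\}$ gives $t_i(R)\le i$; for $i=0$ there is nothing to show. Since $\operatorname{Tor}_i^R(k,k)_j=0$ for $j<i$ always, the assertion follows. The last sentence is the case of all $p$.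

*Proof of 3.* "$\ge$": By Lemma 2, $t_i(A_C)\le t_i(R)$ for all $i$. If $\operatorname{Tor}^{A_C}_i(k,k)\neq0$ for some $i\ge2$, this gives $\operatorname{rate}(A_C)\le\operatorname{rate}(R)$; otherwise $\operatorname{rate}(A_C)=1\le\operatorname{rate}(R)$. "$\le$": Let $\rho=\max_C\operatorname{rate}(A_C)\ge1$; if $\rho=\infty$ there is nothing to show. We have $T_q\le1+\rho(q-1)$ for all $q\ge1$: for $q\ge2$ by the definition of the rate, and for $q=1$ because $T_1\le1$. For a composition $q_1+\dots+q_r=i$ we get
$$\sum_lT_{q_l}\le r+\rho(i-r)\le1+\rho(i-1),$$
the last step because $r-1\le\rho(r-1)$. So $t_i(R)\le1+\rho(i-1)$ by (7), and $\operatorname{rate}(R)\le\rho$; if all $\operatorname{Tor}_i^R(k,k)$ with $i\ge2$ vanish, then $\operatorname{rate}(R)=1\le\rho$. $\square$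

## 12. A Koszul toric face ring without the quadratic condition

Theorem 2(2) says that under the quadratic condition, $R$ is Koszul exactly when all $A_C$ are. One cannot strengthen this by deducing the quadratic condition from the Koszulness of $R$.

Take the vectors of Example B, $x=e_1$, $y=e_2$, $z=e_3$, $w=e_2+e_3-e_1$, $m=e_4$, and let $\Sigma$ consist of $C=\operatorname{cone}(x,y,z,w)$, *two* flaps $\operatorname{cone}(m,x)$ and $\operatorname{cone}(m,w)$, and all their faces, with monoids generated by the given vectors. The flaps meet $C$ in the rays of $x$ and $w$, and each other in the ray of $m$. Denote variables by the same letters. By (1), a monomial lies in $I_{\mathcal M}$ exactly when its support contains $\{m,y\}$, $\{m,z\}$ or $\{m,x,w\}$. So $A_{\mathcal M}=(my,mz,mxw)$, the generator $mxw$ is needed, and the quadratic condition fails. Geometrically, $Y_m$ meets $M_C$ in the union of the rays of $x$ and $w$, two opposite corners of the square, and this is not a face: the conclusion of Lemma 1 fails.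

Nevertheless $mxw=m(xw-yz)+z\cdot my$, so the cubic monomial is a consequence of quadrics in $I_{\mathcal M}$. We show that $xw-yz$, $my$, $mz$ form a Gröbner basis of $I_{\mathcal M}$ for a lexicographic order with $x$ the largest variable. The leading monomials are $xw,my,mz$. The monomials divisible by none of them are
$$x^\alpha y^\beta z^\gamma,\qquad w^\alpha y^\beta z^\gamma,\qquad m^\varepsilon x^\alpha,\qquad m^\varepsilon w^\alpha\qquad(\varepsilon\ge1).$$
Each has its support in a cone, so its image in $R$ is a basis element $t^b$, where $b$ is respectively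
$$(\alpha,\beta,\gamma,0),\quad(-\alpha,\beta+\alpha,\gamma+\alpha,0),\quad(\alpha,0,0,\varepsilon),\quad(-\alpha,\alpha,\alpha,\varepsilon).$$
The last coordinate gives the exponent of $m$; the first coordinate gives the exponents of $x$ and $w$, of which at most one is nonzero; the middle coordinates then give those of $y$ and $z$. So distinct monomials of the list have distinct images, and (N) shows that $I_{\mathcal M}=(xw-yz,\,my,\,mz)$ with these three quadrics as a Gröbner basis. Hence $R$ is Koszul, by the criterion recalled in Section 3, although $\mathcal M$ does not satisfy the quadratic condition.
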